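# Angles and Stars in $k$-Triangulations of the Half-Cylinder

## 1. Triangulations of the half-cylinder

Take a half-infinite cylinder with $n\ge 1$ marked points on its boundary circle, and draw arcs between marked points. If no two arcs cross and no further arc can be added, we have something like a triangulation. In a triangulated polygon every corner lies in exactly one triangle. Which corners lie in a triangle on the half-cylinder? We answer this first, by hand, and then ask the same question when a bounded number of mutual crossings is allowed.

**Definition (edges and crossings).** Let $\mathcal C_n$ be the half-cylinder with $n$ marked points on its boundary circle, and let $\overline{\mathcal C}_n$ be its universal cover, a half-plane whose boundary line carries marked points $\alpha_i$, $i\in\mathbb Z$, in increasing order. The covering map $\pi$ sends $\alpha_i$ to the marked point indexed by $i \bmod n$, and the deck transformation is the translation $i\mapsto i+n$. We write $i$ for $\alpha_i$. Adding a point $\alpha_\infty$ at infinity to the boundary line gives a cyclic order $\prec$: we write $p\prec q\prec r$ if, starting at $p$ and moving in the increasing direction,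 passing through $\alpha_\infty$ to the negative end of the line if necessary, one meets $q$ before $r$. An edge on $\overline{\mathcal C}_n$ is an arc $[a,b]$ joining two marked points $a\ne b$ in $\mathbb Z$; its length is $|a-b|$. Edges on $\mathcal C_n$ are images of these under $\pi$. A set $T$ of edges on $\mathcal C_n$ lifts to $\overline T=\pi^{-1}(T)$. Two edges $[a,b]$, $[c,d]$ cross if their endpoints alternate in the cyclic order: $a\prec c\prec b\prec d$ after relabeling.

So edges sharing an endpoint do not cross, and a set of edges on $\mathcal C_n$ is the same thing as a set of edges on $\overline{\mathcal C}_n$ invariant under translation by $n$.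

A triangulation of $\mathcal C_n$ is a maximal set $T$ of edges such that no two edges of $\overline T$ cross. An angle $\angle(u,v,w)$ of $\overline T$ is a pair of edges $[u,v],[v,w]\in\overline T$ with $u\prec v\prec w$ such that no edge $[v,t]\in\overline T$ has $w\prec t\prec u$. In other words, $u$ and $w$ are consecutive among the neighbors of $v$, listed cyclically starting from $v$.

Here is the case $n=2$. Let $\overline T$ consist of all $[i,i+1]$ and all $[2i,2i+2]$. These do not cross. The edge $[1,3]$ crosses $[2,4]$, and an edge of length more than $2$ crosses its own translate by $2$, so $T$ is a triangulation. The neighbors of $1$ are $2,0$, giving the angle $\angle(0,1,2)$, which lies in the triangle on $0,1,2$. The neighbors of $0$, listed cyclically from $0$, are $1,2,-2,-1$, giving the angles $\angle(2,0,1)$, $\angle(-2,0,2)$, $\angle(-1,0,-2)$. The first and third lie in the triangles on $0,1,2$ and on $-2,-1,0$. The middle one lies in no triangle, since $[-2,2]\notin\overline T$. Its two edges both have length $n$.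

**Proposition 1.** Let $T$ be a triangulation of $\mathcal C_n$, and let $\angle(u,v,w)$ be an angle of $\overline T$ with $|u-v|<n$ or $|w-v|<n$. Then exactly one triangle whose three edges are in $\overline T$ has this angle.

**Proof.** Put $X=\overline T$. A triangle with this angle has vertices $u,v,w$, so uniqueness is clear, and we must show $[u,w]\in X$.

**Step 1: edges of $X$ have length at most $n$.** If $y-x>n$, then $x<x+n<y<y+n$, so $[x,y]$ crosses its translate $[x+n,y+n]$.

**Step 2: no edge of $X$ crosses $[u,w]$.** An edge crossing $[u,w]$ has the form $[p,t]$ with $w\prec t\prec u$ and $p$ in the other open arc, the one containing $v$. If $p=v$, the angle condition is violated. If $u\prec p\prec v$, the endpoints $u,p,v,t$ alternate, so $[p,t]$ crosses $[u,v]$. If $v\prec p\prec w$, it crosses $[v,w]$ for the same reason. None of this can happen for $[p,t]\in X$.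

**Step 3: $|u-w|\le n$.** Suppose $|u-w|>n$. As $|u-v|,|w-v|\le n$, the point $v$ lies between $u$ and $w$ on the line, and $u\prec v\prec w$ forces $u<v<w$.

If $v-u<n$, then $v<u+n<w\le v+n$. When $w<v+n$, the edges $[v,w]$ and $[u+n,v+n]$ of $X$ cross. When $w=v+n$, the translate $[v-n,v]$ is in $X$, and $v-n<u$ gives $w\prec v-n\prec u$, against the angle condition.

If $w-v<n$, then $v-n\le u<w-n<v$. When $u>v-n$, the edges $[v-n,w-n]$ and $[u,v]$ of $X$ cross. When $u=v-n$, the translate $[v,v+n]$ is in $X$, and $w<v+n$ gives $w\prec v+n\prec u$, against the angle condition.

**Step 4: conclusion.** By Step 3, the translates of $[u,w]$ by multiples of $n$ do not cross one another. By Step 2 and periodicity, no edge of $X$ crosses any of them. So $X$ together with all these translates is non-crossing, and maximality of $T$ gives $[u,w]\in X$. $\square$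

Now allow up to $k$ mutually crossing edges and forbid $k+1$. Triangles will be replaced by star polygons with $2k+1$ vertices, and the bound $n$ by $kn$. What changes? First, an angle no longer determines its star: $2k-2$ further vertices have to be found. Second, Step 4 used that the translates of $[u,w]$ do not cross one another. Edges of length between $n$ and $kn$ do cross some of their own translates, and this is where the difficulty will lie.

## 2. Crossings, angles and stars for general $k$

Throughout, $k,n\ge 1$.

**Definition ($k$-crossing, $k$-triangulation).** A $k$-crossing is a set of $k$ pairwise crossing edges. A $k$-triangulation on $\mathcal C_n$ is a maximal set $T$ of edges on $\mathcal C_n$ such that $\overline T$ contains no $(k+1)$-crossing.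

**Definition (angle).** An angle $\angle(u,v,w)$ of $\overline T$ is a pair of edges $[u,v],[v,w]\in\overline T$ such that $u\prec v\prec w$, each of the two edges has length at least $k$, and no edge $[v,t]\in\overline T$ has $w\prec t\prec u$.

**Definition ($k$-star).** A $k$-star is the star polygon on $2k+1$ marked points $s_0\prec s_1\prec\dots\prec s_{2k}$ with edges $[s_j,s_{j+k}]$, $0\le j\le 2k$, indices mod $2k+1$. Its angles are $\angle(s_{j-k},s_j,s_{j+k})$. It is contained in $\overline T$ if all its edges are in $\overline T$, and an angle belongs to the star if it is one of the star's angles.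

A $1$-star is a triangle, and a $2$-star is a pentagram. We shall prove the following for every $k$.

**Theorem A.** Let $T$ be a $k$-triangulation on $\mathcal C_n$ which lifts to $\overline T$, and let $\angle(u,v,w)$ be an angle of $\overline T$ with $|u-v|<kn$ or $|w-v|<kn$. Then this angle belongs to a unique $k$-star contained in $\overline T$.

This was posed as a conjecture in Saskia Solotko, Katherine Tung, Mengyuan Yang, Yuchong Zhang, "Multitriangulations on the half-cylinder", arXiv:2506.16598 (2025). The case $k=2$ is the Star Decomposition Theorem, and we shall not use it. The hypothesis is sharp, and the full picture is as follows.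

**Theorem B.** Let $T$ be a $k$-triangulation on $\mathcal C_n$.

1. All edges of $\overline T$ have length $\le kn$. There is exactly one residue class $a+n\mathbb Z$ such that the edges of length $kn$ in $\overline T$ are exactly the $[a',a'+kn]$, $a'\in a+n\mathbb Z$.
2. An angle of $\overline T$ belongs to a (then unique) $k$-star of $\overline T$ if and only if its two edges do not both have length $kn$. The angles in no star are exactly $\angle(a'-kn,a',a'+kn)$, $a'\in a+n\mathbb Z$.
3. For each $v\not\equiv a\pmod n$ exactly one $k$-star of $\overline T$ has $v$ as median vertex (for the linear order), and none has its median in $a+n\mathbb Z$. Hence there are exactly $n-1$ $k$-stars up to translation.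
4. $T$ has exactly $k(n-1)$ edges of length $>k$. Conversely, a set of edges on $\mathcal C_n$ whose lift has no $(k+1)$-crossing, which contains all edges of length $\le k$ and $k(n-1)$ edges of length $>k$, is a $k$-triangulation.
5. An edge of $\overline T$ of length $\ell$ lies in exactly $2$ stars if $k<\ell<kn$, and in exactly one if $\ell=k<kn$ or $\ell=kn>k$.
6. Every edge $e\notin\overline T$ with $|e|\le kn$ is crossed by all the edges of some $k$-crossing of $\overline T$.

The one external result we use is the polygon theorem, from V. Pilaud, F. Santos, *Multitriangulations as complexes of star polygons*, Discrete Comput. Geom. 41 (2009), Section 3. A $k$-triangulation of a convex polygon is a maximal set of edges between its vertices without $(k+1)$-crossing. Angles and stars are defined as above, and the length of an edge in an $N$-gon is the smaller of the two distances between its ends along the boundary.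

**Theorem (PS).** If $S$ is a $k$-triangulation of a convex $N$-gon, $N\ge 2k+1$, then every angle of $S$ both of whose edges have length $\ge k$ (length measured in the $N$-gon) belongs to a unique $k$-star contained in $S$.

**Coordinates.** We also write an edge as a pair $(x,y)$ of integers with $x<y$. We write $(x,y)<(x',y')$ if $x<x'$ and $y<y'$. A chain is a set totally ordered by this strict order. For $c\in\mathbb Z$ let
$$Q_c=\{(x,y): x\le c<y\}.$$
Two edges with $x<x'$ cross if and only if $x<x'<y<y'$. Hence, for a finite nonempty set of edges,
$$\text{pairwise crossing}\iff\text{chain with largest left end}<\text{smallest right end}\iff\text{chain contained in some }Q_c.\tag{1}$$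
For the first equivalence: pairwise crossing edges have distinct left ends, and sorted by left ends their right ends increase too, so they form a chain, and the first and the last cross, so the last left end is below the first right end. Conversely, in a chain with that property, $i<j$ gives $x_i<x_j<y_i<y_j$. For the second, take $c$ to be the largest left end in one direction; the other direction is immediate.

Call a set of edges free if it has no $(k+1)$-crossing, and periodic if it is invariant under $(x,y)\mapsto(x+n,y+n)$. From now on fix a $k$-triangulation $T$ and put $X=\overline T$: a free periodic set, maximal among free periodic sets.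

**(F1)** A free periodic set has only edges of length $\le kn$. Indeed, if $y-x>kn$, then for $0\le i<j\le k$ we have $x+in<x+jn<y+in<y+jn$, so the $k+1$ translates $(x+in,y+in)$, $0\le i\le k$, pairwise cross.

**(F2)** $X$ contains all edges of length $\le k$. Such an edge has at most $k-1$ marked points strictly inside. In a $(k+1)$-crossing containing it, the other $k$ edges would each have an endpoint strictly inside, and these endpoints are distinct because crossing edges share no endpoint. So the edge and its translates are in no $(k+1)$-crossing at all, and maximality puts them in $X$.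

Two small examples. For $n=1$, (F1) and (F2) give that $X$ is the set of all edges of length $\le k$. Both edges of an angle have length $k=kn$, so Theorem A is empty, and by Theorem B there are $n-1=0$ stars.

For $k=n=2$, let $X$ consist of all edges of length $\le2$ and all translates by even numbers of $(0,3)$ and $(0,4)$. By the argument of (F2), edges of length $\le 2$ are in no $3$-crossing. The other edges have even left ends, so three of them in a chain have left ends spread over at least $4$, while the first right end is at most $4$ above the first left end. So $X$ is free. Adding $(1,4)$ creates $(0,3)<(1,4)<(2,5)$, and adding $(1,5)$ creates $(0,4)<(1,5)<(2,6)$. Longer edges are excluded by (F1). So $X$ is the lift of a $2$-triangulation. The pentagram on $-2<0<1<2<3$ has edges $[-2,1],[0,2],[1,3],[-2,2],[0,3]$, all in $X$, and its median is $1$. The edges of length $\ge2$ at $0$ end, cyclically from $0$, at $2,3,4,-4,-2$, giving four angles. Those at $1$ end at $3,-2,-1$, giving two angles. Of these six angles up to translation, $\angle(-4,0,4)$ is excluded by Theorem A, and the other five are the angles of this one star up to translation, as Theorem B predicts.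

## 3. Cutting out a polygon, and the edge added alone

The polygon theorem suggests a plan. Take a very large window $V=\{-M,\dots,M\}$ of marked points around $v$ and regard it as a convex $(2M+1)$-gon. The edges of $X$ inside $V$ form a free set. Extend it to a $k$-triangulation $S$ of the polygon, apply (PS) to the angle in $S$, and hope that near $v$ nothing was added, so that the star lies in $X$.

The plan stops at a precise point. The extension adds an edge $e$ as soon as $X\cup\{e\}$ is free, whereas maximality of $X$ says only that adding $e$ together with all its translates creates a $(k+1)$-crossing. That crossing might use several translates of $e$. If $|e|\le n$, the translates of $e$ do not cross each other, the crossing uses only one of them, and nothing is lost. This always suffices for $k=1$. For $n<|e|\le kn$ the inference "the orbit is blocked, so the edge is blocked" is false for free periodic sets in general. Take $k=2$, $n=3$, let $Y$ be the set of translates of $(2,5)$, and let $e=(0,4)$. The edges of $Y$ do not cross each other, so $Y\cup\{e\}$ contains no $3$-crossing. But $(0,4)<(2,5)<(3,7)$ is a $3$-crossing using $e$, an edge of $Y$, and $e+3$. So maximality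 of $X$ has to be used globally, and not only at the orbit of $e$.

There is a second obstacle. Edges longer than $kn$ really can be added. In the example with $k=1$, $n=2$ of Section 1, the edge $[0,4]$ crosses no edge of $X$. And $S$ always contains the side $[-M,M]$ of the polygon. So even if no edge of length $\le kn$ is added near $v$, the star given by (PS) might escape along long edges.

Two tools overcome this. The first is a family of edges of length exactly $kn$ in $X$, which acts as a fence. The second is a way of counting chains across a cut $c$, which turns maximality of $X$ into numerical information at every missing edge.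

## 4. The infinite star of edges of length $kn$

Put $s_i=(in,(i+k)n)$ for $i\in\mathbb Z$.

**Lemma 2.** Let $(a,a+L)$ be a longest edge of $X$. Then $X$ contains all $[a+in,a+(i+k)n]$, $i\in\mathbb Z$. Hence $L=kn$.

A longest edge exists by (F1) and (F2). The idea of the proof is that if adding the fence produced a $(k+1)$-crossing, then some gap of the fence would contain too many edges of $X$, and those edges together with translates of the longest edge would already give a $(k+1)$-crossing in $X$.

**Proof.** Translate so that $a=0$, and put $e_i=(in,L+in)\in X$. Every $(x,y)\in X$ satisfies $y\le x+L$. Choose $m$ with $(m-1)n<L\le mn$, so $1\le m\le k$. By maximality it suffices to show that $X\cup\{s_i\}_{i\in\mathbb Z}$, which is periodic, is free.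

**Step 1: find an overfull gap.** Suppose there is a $(k+1)$-crossing $F$. By (1) it is a chain in some $Q_c$, and after translation by a multiple of $n$ we have $0\le c<n$. The $s_i$ in $Q_c$ are those with $-k+1\le i\le 0$. Let $s_{i_1}<\dots<s_{i_r}$ be those in $F$; then $r\ge1$ because $X$ is free. The other $k+1-r$ elements of $F$ are in $X$, and each lies before $s_{i_1}$, or between two consecutive $s_{i_l},s_{i_{l+1}}$, or after $s_{i_r}$. Since
$$(i_1+k-1)+\sum_{l=1}^{r-1}(i_{l+1}-i_l-1)+(0-i_r)=k-r,$$
one of the gaps contains more elements than its term in this sum. So one of the following holds.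

* At least $p=i_1+k$ of them precede $s_{i_1}$. Then there are $f_1<\dots<f_p$ in $X$ with $x(f_p)<i_1n=(p-k)n$ and $y(f_1)>c\ge0$.
* For some $l$, at least $p=i_{l+1}-i_l$ of them lie between $s_{i_l}$ and $s_{i_{l+1}}$. Their left ends are $<i_{l+1}n$ and their right ends are $>(i_l+k)n$. After translating by $-(i_l+k)n$ we get $f_1<\dots<f_p$ in $X$ with $x(f_p)<(p-k)n$ and $y(f_1)>0$.
* At least $p=1-i_r$ of them follow $s_{i_r}$. Their left ends lie in $(i_rn,c]$ with $c<n$, and their right ends are $>(i_r+k)n$. After translating by $-n$ we get $f_1<\dots<f_p$ in $X$ with all $x(f_i)\in(-pn,0)$ and all $y(f_i)>(k-p)n$.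

In all cases $1\le p\le k$, because $-k+1\le i_1<\dots<i_r\le 0$.

**Step 2: contradiction in the first two cases.** Consider
$$f_1<\dots<f_p<e_{p-k}<e_{p-k+1}<\dots<e_0.$$
This is a chain, since $x(f_p)<(p-k)n$ and $y(f_p)\le x(f_p)+L<(p-k)n+L$. It has $p+(k-p+1)=k+1$ elements, all in $X$. Its largest left end is $0$, and its smallest right end is $y(f_1)>0$. By (1) it is a $(k+1)$-crossing in $X$, a contradiction.

**Step 3: contradiction in the third case.** Put $p'=p-(k-m)$. We have
$$0>x(f_1)\ge y(f_1)-L>(k-p)n-mn=-p'n,$$
so $p'\ge1$, and $p\le k$ gives $p'\le m$. Also $k-p=m-p'$, so $y(f_1)>(m-p')n\ge L-p'n$. Together with $x(f_1)>-p'n$ this says $e_{-p'}<f_1$. Moreover $x(f_p)<0$ and $y(f_p)\le x(f_p)+L<L$, so $f_p<e_0$. Hence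
$$e_{-(m-1)}<\dots<e_{-p'}<f_1<\dots<f_p<e_0$$
is a chain in $X$, whose initial part is empty if $p'=m$. It has $(m-p')+p+1=k+1$ elements. Its largest left end is $0$. Its smallest right end is $L-(m-1)n>0$ if $p'<m$, and $y(f_1)>(m-p')n=0$ if $p'=m$. Again this is a $(k+1)$-crossing in $X$, a contradiction.

So all $s_i$ are in $X$. They have length $kn$, and by (F1) nothing in $X$ is longer, so $L=kn$. $\square$

From now on we translate so that $a=0$; thus $s_i\in X$ for all $i$. The next lemma says how the fence constrains other edges. It is stated for arbitrary free sets containing the fence, periodic or not.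

**Lemma 3.** Let $Y\supseteq\{s_i\}_{i\in\mathbb Z}$ be free and $(x,y)\in Y$. If $in<x<(i+1)n$, then $y\le(i+k)n$. If $in<y<(i+1)n$, then $x\ge(i+1-k)n$.

**Proof.** In the first case, if $y>(i+k)n$, then $s_{i-k+1}<\dots<s_i<(x,y)$ is a chain of $k+1$ edges with largest left end $x$ and smallest right end $(i+1)n>x$. In the second case, if $x<(i+1-k)n$, then $(x,y)<s_{i-k+1}<\dots<s_i$ is a chain, because the right end of $s_{i-k+1}$ is $(i+1)n>y$. It has largest left end $in$ and smallest right end $y>in$. Both are $(k+1)$-crossings in $Y$, which is impossible. $\square$

## 5. Counting chains across a cut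

**Definition (chain function).** For $x\le c\le y$ let $N_c(x,y)$ be the maximal size of a chain in
$$X\cap\{(x',y'):x'\le x,\ c<y'\le y\}.$$

All these edges lie in $Q_c$, so their chains are crossings and $N_c\le k$. The following properties are immediate. The function $N_c$ is nondecreasing in $x$ and in $y$. It increases by at most $1$ when $x$ or $y$ increases by $1$, because a chain has at most one element with a given left end and at most one with a given right end. For $x\le c<y$,
$$N_c(x,y)\le N_c(x-1,y-1)+1,\tag{2}$$
because dropping the last element of a chain leaves elements with strictly smaller coordinates. Finally $N_c(x,c)=0$, and $N_c(x,y)=0$ for $x\le c-kn$, since an edge with $x'\le c-kn$ and $y'>c$ is longer than $kn$.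

If $(x,y)\in X$, then equality holds in (2) for every $c\in[x,y-1]$: append $(x,y)$ to a maximal chain for $(x-1,y-1)$. The next lemma is the converse, and it is where maximality enters. We collect all edges that pass this numerical test and show that the collection is still free.

**Lemma 4.** If $x<y$ and $(x,y)\notin X$, there is $c\in[x,y-1]$ with $N_c(x,y)=N_c(x-1,y-1)$.

**Proof.** Let $Z$ be the set of edges $(x,y)$ with $N_c(x,y)=N_c(x-1,y-1)+1$ for all $c\in[x,y-1]$. We just saw $X\subseteq Z$, and $Z$ is periodic because $N_{c+n}(x+n,y+n)=N_c(x,y)$. Let $z_1<\dots<z_r$ be a chain in $Z\cap Q_c$. For $i\ge2$ both coordinates of $z_{i-1}$ are at most those of $z_i-(1,1)$, so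
$$N_c(z_i)=N_c(z_i-(1,1))+1\ge N_c(z_{i-1})+1,$$
and $N_c(z_1)\ge1$. Hence $r\le N_c(z_r)\le k$. By (1), $Z$ is free, and maximality of $X$ gives $Z=X$. So an edge not in $X$ fails the test for some $c$, and then (2) and monotonicity leave only $N_c(x,y)=N_c(x-1,y-1)$. $\square$

To see that the cut matters, take the example $k=n=2$ of Section 2 and the missing edge $(1,4)$. For $c=1$ the chain $(-2,2)<(0,3)$ shows $N_1(0,3)=2$, and $2$ is the maximum possible, so $N_1(1,4)=2$ as well: the cut $c=1$ is a witness. For $c=3$, the only edge of $X$ with right end $4$ and left end $\le1$ is $(0,4)$, so $N_3(1,4)=1$ while $N_3(0,3)=0$: the cut $c=3$ is not a witness.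

Different missing edges may have different witnesses, so we must compare cuts. We do this through increments. Put
$$a_c(x,y)=N_c(x,y)-N_c(x,y-1)\quad(x\le c<y),\qquad b_c(x,y)=N_c(x,y)-N_c(x-1,y)\quad(x\le c\le y).$$
Both take values in $\{0,1\}$.

**Lemma 5.** Let $c<c'$ and $x\le c$. Then $a_c(x,y)\le a_{c'}(x,y)$ for $y>c'$, and $b_c(x,y)\ge b_{c'}(x,y)$ for $y\ge c'$.

**Proof.**

**Step 1: a recursion for the increments.** Let $x\le c<y$, and let $\varepsilon=1$ if $(x,y)\in X$ and $\varepsilon=0$ otherwise. The last element of a maximal chain for $(x,y)$ is $(x,y)$ itself, or has left end $<x$, or has right end $<y$. Therefore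
$$N_c(x,y)=\max\{N_c(x-1,y),\,N_c(x,y-1),\,N_c(x-1,y-1)+\varepsilon\}.$$
With $\alpha=a_c(x-1,y)$ and $\beta=b_c(x,y-1)$ this reads $N_c(x,y)=N_c(x-1,y-1)+\max(\alpha,\beta,\varepsilon)$. Since $N_c(x,y-1)=N_c(x-1,y-1)+\beta$ and $N_c(x-1,y)=N_c(x-1,y-1)+\alpha$, the increments $a=a_c(x,y)$, $b=b_c(x,y)$ are
$$a=\max(\alpha,\beta,\varepsilon)-\beta,\qquad b=\max(\alpha,\beta,\varepsilon)-\alpha,$$
that is,
$$\varepsilon=1:\ a=1-\beta,\ b=1-\alpha;\qquad\qquad \varepsilon=0:\ a=\alpha(1-\beta),\ b=\beta(1-\alpha).$$
In both cases $a$ is nondecreasing in $\alpha$ and nonincreasing in $\beta$, while $b$ is nondecreasing in $\beta$ and nonincreasing in $\alpha$. The number $\varepsilon$ does not depend on the cut.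

**Step 2: induction.** For $x\le c-kn$ all values of $N_c(x,\cdot)$, $N_{c'}(x,\cdot)$, $N_c(x-1,\cdot)$, $N_{c'}(x-1,\cdot)$ are $0$, so both claims hold. The claim on $b$ holds for $y=c'$, since $b_{c'}(x,c')=0$. For $c-kn<x\le c$ and $y>c'$ we use induction on $x$, and for each $x$ on $y$. The $a$-claim at $(x-1,y)$ says that $\alpha$ for $c$ is at most $\alpha$ for $c'$. The $b$-claim at $(x,y-1)$, where $y-1\ge c'$, says that $\beta$ for $c$ is at least $\beta$ for $c'$. By the monotonicity in Step 1, $a_c(x,y)\le a_{c'}(x,y)$ and $b_c(x,y)\ge b_{c'}(x,y)$. $\square$

The lemma will be used in this form: an $a$-increment that vanishes at $c'$ vanishes at every admissible cut to the left of $c'$, and a $b$-increment that vanishes at some cut vanishes at every admissible cut to its right.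

## 6. A single missing edge of length at most $kn$ is blocked

**Proposition 6.** If $e=(x_0,y_0)\notin X$ and $|e|\le kn$, then $X\cup\{e\}$ contains a $(k+1)$-crossing.

The plan is to assume the contrary, to look at the region where adding $e$ changes the chain function at a well-chosen cut, to show that this region can be followed indefinitely to the right and upward, and to show that the fence makes this impossible.

**Proof.** Suppose $X'=X\cup\{e\}$ is free. Let $N'_c$ be its chain function, defined as before with $X'$ in place of $X$. It is again monotone and at most $k$, and $N_c\le N'_c\le N_c+1$ because deleting $e$ shortens a chain by at most one. By Lemma 4 fix $c\in[x_0,y_0-1]$ with $N_c(x_0,y_0)=N_c(x_0-1,y_0-1)$. Write $N,N'$ for $N_c,N'_c$, and let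
$$\Delta=\{(p,q):p\le c\le q,\ N'(p,q)=N(p,q)+1\}.$$

**Step 1: $\Delta$ is not empty.** Appending $e$ to chains gives $N'(x_0,y_0)\ge N'(x_0-1,y_0-1)+1\ge N(x_0-1,y_0-1)+1=N(x_0,y_0)+1$. So $(x_0,y_0)\in\Delta$.

**Step 2: $\Delta$ does not reach the line $p=c$.** By (F2) the chain $(c-k+1,c+1)<\dots<(c,c+k)$ of edges of length $k$ is in $X$. Its elements with right end $\le q$ show $N(c,q)\ge\min(q-c,k)$. On the other hand, a chain counted by $N'(c,q)$ has distinct right ends in $(c,q]$, and it has at most $k$ elements since $X'$ is free. So $N'(c,q)\le\min(q-c,k)\le N(c,q)$, and $(c,q)\notin\Delta$.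

**Step 3: from every point of $\Delta$ one can move on.** We claim that if $(p,q)\in\Delta$ and $p<c$, then one of $(p+1,q)$, $(p,q+1)$, $(p+1,q+1)$ is in $\Delta$. Let $M=N(p,q)$, so $N'(p,q)=M+1\ge1$ and therefore $q>c$. Suppose the first two points are not in $\Delta$. Then $N(p+1,q)=N'(p+1,q)\ge N'(p,q)=M+1$, and as $N$ grows by at most $1$, $N(p+1,q)=M+1$. In the same way $N(p,q+1)=M+1$. So
$$b_c(p+1,q)=1,\qquad a_c(p,q+1)=1.\tag{3}$$

We show that $(p+1,q+1)\in X$. If not, Lemma 4 gives $c'\in[p+1,q]$ with $N_{c'}(p+1,q+1)=N_{c'}(p,q)$. By monotonicity $N_{c'}$ is constant on the unit square with these corners, so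
$$a_{c'}(p,q+1)=0,\qquad b_{c'}(p+1,q)=0.$$
By (3), $c'\ne c$. If $c'>c$, the $a$-claim of Lemma 5, with $x=p\le c$ and $y=q+1>c'$, gives $1=a_c(p,q+1)\le a_{c'}(p,q+1)=0$. If $c'<c$, the $b$-claim of Lemma 5 for the pair $c'<c$, with $x=p+1\le c'$ and $y=q\ge c$, gives $0=b_{c'}(p+1,q)\ge b_c(p+1,q)=1$. Both are absurd.

So $(p+1,q+1)\in X\subseteq X'$. As $p+1\le c<q+1$, appending this edge to a chain gives $N'(p+1,q+1)\ge N'(p,q)+1=M+2$, while (2) gives $N(p+1,q+1)\le N(p,q)+1=M+1$. Since $N'\le N+1$, we get $(p+1,q+1)\in\Delta$.

**Step 4: on each vertical line $\Delta$ is bounded above.** Let $p\le c$, $j=\lfloor p/n\rfloor$, $j_0=\lfloor c/n\rfloor$, so $j\le j_0$, and let $q\ge\max(c,(j+k)n)$. We claim $(p,q)\notin\Delta$.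

First, every edge $(x,y)\in X'$ with $x\le p$ has $y\le(j+k)n$. Indeed, let $in\le x<(i+1)n$, so $i\le j$. If $x\ne in$, then $y\le(i+k)n$ by Lemma 3 applied to $X'$. If $x=in$, then $y\le(i+k)n$ because all edges of $X'$ have length $\le kn$; this is where $|e|\le kn$ is used.

If $j\le j_0-k$, then $(j+k)n\le j_0n\le c$, so no edge of $X'$ counts and $N'(p,q)=N(p,q)=0$.

If $j\ge j_0-k+1$, the edges $s_i$ with $j_0-k+1\le i\le j_0$ lie in $Q_c$, since $in\le j_0n\le c$ and $(i+k)n\ge(j_0+1)n>c$. Those with $i\le j$ have left end $\le jn\le p$ and right end $\le(j+k)n\le q$, so $N(p,q)\ge j-j_0+k$. A chain counted by $N'(p,q)$ has left ends $\le p<(j+1)n$ and right ends $\le(j+k)n<(j+1+k)n$, so it can be extended by $s_{j+1}<\dots<s_{j_0}$ to a chain of $X'$ inside $Q_c$. As $X'$ is free, $N'(p,q)+(j_0-j)\le k$. So $N'(p,q)\le j-j_0+k\le N(p,q)$.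

**Step 5: contradiction.** By Step 2 every point of $\Delta$ has $p\le c-1$. So Step 3 can be applied again and again, starting at $(x_0,y_0)$, and yields an infinite sequence in $\Delta$ with steps in $\{(1,0),(0,1),(1,1)\}$. Since $p\le c-1$ throughout, $p$ is eventually constant, and then $q\to\infty$ on one vertical line. This contradicts Step 4. $\square$

The $(k+1)$-crossing in Proposition 6 must contain $e$, so its other $k$ edges form a $k$-crossing of $X$, all of whose edges cross $e$.

## 7. Stars in a large polygon

Two facts about stars are needed. They hold in $\overline{\mathcal C}_n$ as well as in a polygon, because they use only the cyclic order.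

**Lemma 7.** Let $s_0\prec\dots\prec s_{2k}$ be the vertices of a $k$-star, indices mod $2k+1$.

1. If the star is contained in a free set $S$, then its angles are angles of $S$, both of whose edges have length $\ge k$.
2. The $2k+1$ edges of the star form one closed cycle, in which consecutive edges form the angles. For each edge of the star, the two adjacent edges of the cycle have their other endpoints in the same open cyclic arc cut off by that edge.

**Proof.** For (1), each of the two open arcs between $s_j$ and $s_{j+k}$ contains at least $k-1$ star vertices, so the edge $[s_j,s_{j+k}]$ has length at least $k$, on the line as well as in a polygon. By the cyclic symmetry of the indices it remains to show that no $[s_0,t]\in S$ has $s_k\prec t\prec s_{k+1}$. For such a $t$, each edge $[s_i,s_{i+k}]$, $1\le i\le k$, has $s_i$ in the arc from $s_0$ to $t$ and $s_{i+k}$ in the arc from $t$ to $s_0$, so it crosses $[s_0,t]$. These $k$ edges cross pairwise, as $s_1\prec\dots\prec s_k\prec s_{k+1}\prec\dots\prec s_{2k}$. This would be a $(k+1)$-crossing in $S$.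

For (2), the cycle is single because $k$ and $2k+1$ are coprime. By symmetry consider the edge $[s_0,s_k]$. The adjacent edges are $[s_k,s_{2k}]$ and $[s_0,s_{-k}]=[s_0,s_{k+1}]$, and both $s_{2k}$ and $s_{k+1}$ lie in the open arc from $s_k$ to $s_0$. $\square$

We shall also use several times a trivial remark on the cyclic order.

**(O)** Let $t\in\mathbb Z$, let $z\ne t$ with $|z-t|<kn$, and let $\tau\in\{t-kn,t+kn\}$ be on the same side of $t$ as $z$. Let $t'\neq t$ be either on the other side of $t$, or on the same side with $|t'-t|>kn$. Then $\tau$ lies in the open cyclic arc bounded by $z$ and $t'$ that avoids $t$. Indeed, leaving $t$ in the direction of $z$ and continuing through $\alpha_\infty$, we meet $z$, $\tau$, $t'$ in this order.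

**Proof of Theorem A.** Let $\angle(u,v,w)$ be as in the theorem. Its edges have lengths in $[k,kn]$. We keep the normalization $s_i\in X$ for all $i$.

**Step 1: the polygon.** Let $M=|v|+(2k+4)kn$, and regard $V=\{-M,\dots,M\}$ as the vertices of a convex $(2M+1)$-gon, with the same cyclic order and hence the same crossings. Let the core be $C=[-M+kn,M-kn]$. Every point within distance $(2k+2)kn$ of $v$ is in $C$. The edges of $X$ with both ends in $V$ form a free set, and we extend it to a $k$-triangulation $S$ of the polygon. Unless we say otherwise, length still means $|x-y|$. Call an edge long if its length is $>kn$.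

**Step 2 (Claim 1): an edge of $S$ with both ends in $C$ and length $\le kn$ is in $X$.** Otherwise, by Proposition 6, it is crossed by all the edges of a $k$-crossing of $X$. Each of these has one endpoint strictly inside the given edge, hence in $C$, and has length $\le kn$, so its other endpoint is in $V$. So these edges are in $S$, and with the given edge they form a $(k+1)$-crossing in $S$. This is impossible.

**Step 3 (Claim 2): if $f=[x,y]\in S$, $x<y$, is long, then each of its endpoints lying in $C$ is $\equiv0\pmod n$.** We use the chains of Lemma 3 and check that they stay in the window. Suppose $x\in C$ and $in<x<(i+1)n$. Then $y>x+kn>(i+k)n$, so $s_{i-k+1}<\dots<s_i<f$ is a $(k+1)$-crossing. The left ends of these $s_j$ are at least $(i+1)n-kn>x-kn\ge-M$, and their right ends are at most $(i+k)n<y\le M$. So they are in $S$, a contradiction. Suppose $y\in C$ and $in<y<(i+1)n$. Then $x<y-kn<(i+1-k)n$, so $f<s_{i-k+1}<\dots<s_i$ is a $(k+1)$-crossing. The left ends of these $s_j$ are at least $(i-k+1)n>x\ge-M$, and their right ends are at most $(i+k)n<y+kn\le M$. Again they are in $S$, a contradiction.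

**Step 4 (Claim 3): if $t\in C$ and $t\equiv0\pmod n$, then $[t-kn,t]$ and $[t,t+kn]$ are in both $X$ and $S$. In particular this holds if $t\in C$ is an endpoint of a long edge of $S$.** These two edges are among the $s_i$, and their ends are in $V$. The last statement follows from Claim 2.

**Step 5 (Claim 4): $\angle(u,v,w)$ is an angle of $S$.** The two edges are in $S$. Suppose some $[v,s]\in S$ has $w\prec s\prec u$; so in cyclic order, starting at $v$, the points are $v,w,s,u$. If $|s-v|\le kn$, then $v,s\in C$ and $[v,s]\in X$ by Claim 1, against the angle condition in $X$. So $[v,s]$ is long, and $[v,v\pm kn]\in X$ by Claim 3. If $|u-v|<kn$, apply (O) with $t=v$, $z=u$, $t'=s$: one of $v\pm kn$, call it $\tau$, lies in the open arc from $s$ to $u$, which avoids $v$. So $w\prec\tau\prec u$ and $[v,\tau]\in X$, against the angle condition in $X$. If $|w-v|<kn$, apply (O) with $t=v$, $z=w$, $t'=s$: one of $v\pm kn$ lies in the open arc from $w$ to $s$, again a contradiction.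

**Step 6: apply (PS).** In the polygon both edges of the angle have length $\ge k$, since $|x-y|\ge k$ and $2M+1-|x-y|\ge2M+1-kn\ge k$. Also $2M+1\ge2k+1$. By (PS) there is a unique $k$-star $R$ contained in $S$ having the angle $\angle(u,v,w)$.

**Step 7 (Claim 5): $R\subseteq X$.** Let $g_0,g_1,\dots,g_{2k}$ be the edges of $R$ in the order of its closed cycle, where $g_0$ is one of $[u,v],[v,w]$ of length $<kn$. If none is long, all vertices of $R$ are within $(2k+1)kn$ of $v$, hence in $C$, and $R\subseteq X$ by Claim 1.

Suppose some edge is long, and let $g_r$ be the first one; then $r\ge1$. The edges $g_0,\dots,g_{r-1}$ have length $\le kn$, so their vertices are within $2k\cdot kn$ of $v$ and lie in $C$. We show by descending induction on $i=r-1,\dots,0$: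

$$(\ast_i)\quad |g_i|=kn,\ \text{the ends of } g_i \text{ are}\equiv0,\ \text{and the end of } g_{i+1}\text{ not on }g_i\text{ is outside the linear interval spanned by } g_i.$$

Then $(\ast_0)$ contradicts $|g_0|<kn$.

Start with $i=r-1$. Let $g_{r-1}=[z,t]$ and $g_r=[t,t']$. As $t\in C$ is an endpoint of the long edge $g_r$, Claims 2 and 3 give $t\equiv0$ and $[t,t\pm kn]\in S$. If $|z-t|<kn$, then (O) applies because $|t'-t|>kn$: one of the edges $[t,t\pm kn]$ of $S$ ends in the open arc bounded by $z$ and $t'$ that avoids $t$. Then $g_{r-1},g_r$ do not form an angle of $S$, against Lemma 7(1). So $|z-t|=kn$ and $z\equiv0$. As $|t'-t|>kn$, the point $t'$ is outside the interval spanned by $z$ and $t$. This is $(\ast_{r-1})$.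

Now let $1\le i\le r-1$ and assume $(\ast_i)$. Let $g_i=[z,t]$, where $z$ is shared with $g_{i-1}=[y,z]$ and $t$ with $g_{i+1}$. Write $t=z+\sigma kn$ with $\sigma\in\{1,-1\}$. By $(\ast_i)$, the other end of $g_{i+1}$ is outside the interval spanned by $z,t$, and by Lemma 7(2), $y$ lies in the same open arc cut off by $g_i$. So $y$ is outside this interval too. Since $|y-z|\le kn$, a point $y$ on the same side of $z$ as $t$ would be inside the interval; hence $y$ and $t$ are on different sides of $z$. As $z\equiv0$ and $z\in C$, Claim 3 gives $[z,z-\sigma kn]\in S$. If $|y-z|<kn$, apply (O) at $z$, with $y$ as the near point and $t$ on the other side: $z-\sigma kn$ lies in the open arc bounded by $y$ and $t$ that avoids $z$. Then $g_{i-1},g_i$ do not form an angle of $S$, against Lemma 7(1). So $y=z-\sigma kn$, hence $|g_{i-1}|=kn$, both ends of $g_{i-1}$ are $\equiv0$, and $t=z+\sigma kn$ is outside the interval spanned by $y$ and $z$. This is $(\ast_{i-1})$.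

**Step 8: uniqueness.** Let $R'\subseteq X$ be any $k$-star with the given angle. Its edges have length $\le kn$, so all its vertices are within $(2k+1)kn$ of $v$, hence in $V$, and $R'\subseteq S$. By the uniqueness in (PS), $R'=R$. $\square$

## 8. Counting stars, angles and edges

**Proof of Theorem B.** Without the normalization, Lemma 2 provides some $a$ with $[a',a'+kn]\in X$ for all $a'\in a+n\mathbb Z$.

**Item 1: one residue class.** Lengths are $\le kn$ by (F1). Suppose $[a,a+kn]$ and $[b,b+kn]$ are both in $X$ with $b\not\equiv a$; after translation $a<b<a+n$. The edges of length $kn$ with left ends $a-in$ and $b-in$, $0\le i\le k-1$, are $2k\ge k+1$ edges of $X$ of the same length with distinct left ends, so they form a chain. The largest left end is $b$, and the smallest right end is $a-(k-1)n+kn=a+n>b$. This is a $2k$-crossing, a contradiction.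

**Item 2: the exceptional angles.** If the two edges do not both have length $kn$, one of them is shorter than $kn$, and Theorem A applies. If both have length $kn$, then $\{u,w\}=\{v-kn,v+kn\}$, and $u\prec v\prec w$ forces $u=v-kn$, $w=v+kn$. A star with this angle, indexed so that $s_0=v$, has $s_k=v+kn$ and $s_{k+1}=v-kn$, so $s_{2k}\in[v-kn,v)$. Then its edge $[s_k,s_{2k}]$ has length $>kn$ and is not in $X$. So such an angle is in no star. By item 1 an angle of this kind has $v\in a+n\mathbb Z$. Conversely, for $a'\in a+n\mathbb Z$ the pair $\angle(a'-kn,a',a'+kn)$ is an angle: both edges are in $X$ and have length $kn\ge k$, and an edge $[a',t]$ with $a'+kn\prec t\prec a'-kn$ would be longer than $kn$.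

**Item 3: medians.** At each $v$ there is exactly one angle with $u<v<w$. Indeed, the condition that no $[v,t]\in X$ has $t>w$ or $t<u$ says that $w$ is the largest and $u$ the smallest neighbor of $v$. These satisfy $w\ge v+k$ and $u\le v-k$, because $[v,v\pm k]\in X$ by (F2). If $v\in a+n\mathbb Z$, this is the exceptional angle, which is in no star. If $v\not\equiv a$, then no edge at $v$ has length $kn$ by item 1, so the angle lies in a unique star by item 2.

Now consider a star with $s_j=v$. Starting at $v$ in the cyclic order, we meet first the star vertices $>v$, say $m$ of them, and then those $<v$. So $s_{j+k}>v$ if and only if $m\ge k$, and $s_{j-k}=s_{j+k+1}<v$ if and only if $m\le k$. Hence $s_{j-k}<v<s_{j+k}$ if and only if $m=k$, that is, if and only if $v$ is the median of the star. By Lemma 7(1), the star's angle at its median $v$ is an angle of $X$ with $u<v<w$, so it is the one angle of this kind at $v$. It follows that no star has its median in $a+n\mathbb Z$, and that for $v\not\equiv a$ the stars with median $v$ are exactly the stars containing that angle, of which there is one. Translation by $n$ shifts medians by $n$, so there are $n-1$ stars up to translation.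

**Item 4: the number of edges.** Let $E$ be the number of edges of $T$ of length $\ge k$, and let $d_v$ be the number of edges of $X$ of length $\ge k$ at $v$. List the other endpoints of these edges cyclically from $v$. The first is $v+k$ and the last is $v-k$. Each pair of consecutive entries $w,u$, in this order, gives an angle $\angle(u,v,w)$, because edges at $v$ of length $<k$ end strictly between $v-k$ and $v+k$ and do not interfere. Every angle at $v$ arises in this way. So there are $d_v-1$ angles at $v$.

Sum over $v$ mod $n$. Each edge orbit has two orbits of ends, its left ends and its right ends, so $\sum_v d_v=2E$, and there are $2E-n$ orbits of angles. One of them is exceptional. Every other angle is in exactly one star, and by Lemma 7(1) and item 2 the $2k+1$ angles of a star are non-exceptional angles of $X$. Two different angles of a star $R$ are in different orbits: a translation carrying one to the other carries $R$ to a star containing the second angle, which is $R$ by uniqueness, and only the trivial translation preserves the finite vertex set of $R$. So each of the $n-1$ star orbits accounts for exactly $2k+1$ angle orbits, and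
$$2E-n-1=(2k+1)(n-1),\qquad\text{so}\qquad E=k(n-1)+n.$$
By (F2), exactly $n$ edges of $T$ have length $k$. So $k(n-1)$ edges have length $>k$.

Conversely, a free periodic set as described extends to a maximal one, because by (F1) only finitely many orbits of edges are available. The maximal set has the same edges of length $\le k$ and exactly $k(n-1)$ edges of length $>k$ up to translation, so nothing was added.

**Item 5: stars at an edge.** Let $e\in X$ have length $\ell\ge k$, and let $v$ be an endpoint of $e$. A star containing $e$ has exactly one angle at $v$, and this angle uses $e$. By Lemma 7(1) it is an angle of $X$, and by item 2 it is non-exceptional. Conversely, each non-exceptional angle at $v$ using $e$ lies in exactly one star, which then contains $e$. So the number of stars containing $e$ is the number of non-exceptional angles at $v$ using $e$. In the list of item 4, the other endpoint of $e$ is first or last if $\ell=k$, and interior if $\ell>k$. So $e$ is in one angle at $v$ if $\ell=k$, and in two if $\ell>k$. If $\ell<kn$, none of them is exceptional. If $\ell=kn$, then $v\in a+n\mathbb Z$ by item 1, and exactly one of them is exceptional, namely $\angle(v-kn,v,v+kn)$.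 This gives $2$ stars for $k<\ell<kn$, one for $\ell=k<kn$, and $2-1=1$ for $\ell=kn>k$.

**Item 6: blocked edges.** This is Proposition 6, together with the remark after its proof. $\square$
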